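# Mixed contraction cells and the Segal condition for nerves of Penon weak $n$-categories

## 1. Algebraic and simplicial weak $n$-categories: does one always give the other?

Throughout, $n\ge 1$ is a fixed integer. In Penon's definition a weak $n$-category is an algebra for a monad on $n$-globular sets: composites are honest operations, and any two composites of the same pasting diagram are joined by coherence cells. In the Tamsamani–Simpson definition a weak $n$-category is an $n$-fold simplicial set satisfying a Segal condition: nothing is composed by an operation, but the space of composites of a string is "contractible". There is a nerve that turns a Penon weak $n$-category $\mathcal A$ into an $n$-fold simplicial set $N\mathcal A$. The problem of these notes comes from Thomas Cottrell, "Comparing algebraic and non-algebraic foundations of $n$-category theory", arXiv:1405.7263 (2014):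

> Is the nerve of a Penon weak $n$-category a Tamsamani–Simpson weak $n$-category, for every $n\ge1$?

The first guess is **yes**. In a Penon algebra composites exist because they are operations, and they are unique up to coherence cells because of a structure called a contraction. The Segal condition seems to ask for exactly this. For $n=1$ the nerve at $[j]$ will be the set of chains of $j$ composable arrows, and the Segal map will be the obvious bijection. The guess also survives on posets for every $n$, and it is correct for $n=2$. We set up the definitions, run these tests in Section 5, and then look closely at the first place where $n=3$ differs from $n=2$.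

## 2. Penon's monad and its comparison functor

**Conventions.** $\mathbf{GSet}_n$ is the category of $n$-globular sets and $T$ is the free strict $n$-category monad on it, with unit $\eta$. Two $m$-cells are *parallel* if they have the same source and the same target; any two $0$-cells are parallel. In $y\circ_p x$ the cell $x$ comes first. As usual $1_x\colon x\to x$; if $m=p+1$ then $y\circ_p x$ goes from the source of $x$ to the target of $y$; if $m>p+1$, the source of $y\circ_p x$ is the $\circ_p$-composite of the sources, and likewise for targets.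

**Definition 2.1.** An *$n$-magma* is an $n$-globular set with identities $1_x$ on all $m$-cells $x$, $m<n$, and binary composites $y\circ_p x$ of all $m$-cells composable along $p$-cells, $0\le p<m\le n$. No axioms are imposed.

**Definition 2.2.** $\mathcal R_n$ is the category whose objects are maps of $n$-globular sets $\theta\colon A\to B$ with $B$ a strict $n$-category. A morphism $(\theta\colon A\to B)\to(\theta'\colon A'\to B')$ is a pair $(u,g)$ with $u\colon A\to A'$ globular, $g\colon B\to B'$ a strict $n$-functor, and $\theta'u=g\theta$.

$\mathcal Q$ is the category of pairs $(\theta\colon A\to B,[-,-])$ such that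

- $A$ is an $n$-magma and $B$ is a strict $n$-category;
- $\theta$ is a globular map preserving identities and composites;
- $[-,-]$ is a *contraction*: for $0\le m<n$ and parallel $m$-cells $x,y$ of $A$ with $\theta x=\theta y$ there is an $(m+1)$-cell $[x,y]\colon x\to y$ with $\theta[x,y]=1_{\theta x}$, and $[x,x]=1_x$;
- parallel $n$-cells $x,y$ of $A$ with $\theta x=\theta y$ are equal.

Morphisms of $\mathcal Q$ are morphisms of $\mathcal R_n$ that preserve the magma structure and the contraction.

**Example 2.3.** (i) Let $n=1$, let $A$ be the indiscrete category on a set and $B$ the terminal category. With $[x,y]$ the unique arrow $x\to y$ this is an object of $\mathcal Q$: the contraction joins any two points in a fibre of $\theta$. (ii) For a strict $n$-category $A$ put $q_A=(\mathrm{id}_A\colon A\to A,\ [x,x]=1_x)$. Cells with equal image are equal, so this is in $\mathcal Q$. A strict functor $H$ gives a morphism $(H,H)$, so $A\mapsto q_A$ is functorial.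

**Definition 2.4.** The forgetful functor $U\colon\mathcal Q\to\mathbf{GSet}_n$, $(\theta\colon A\to B)\mapsto A$, has a left adjoint $F$, and $P=UF$ is Penon's monad; write $e_X\colon X\to PX$ for its unit. A *Penon weak $n$-category* is a $P$-algebra, $P\mathbf{Alg}$ is the category of $P$-algebras, and $K\colon\mathcal Q\to P\mathbf{Alg}$ is the Eilenberg–Moore comparison functor for $F\dashv U$. Thus $K(q)$ is $Uq$ with structure map $a_q=U\varepsilon_q$, where $\varepsilon_q\colon FUq\to q$ is the counit, and $K$ of a morphism $h$ has underlying globular map $Uh$. Put $JA=K(q_A)$; this is "$A$ regarded as a Penon weak $n$-category". A strict functor $H$ gives an algebra map $JH$ with underlying map $H$.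

The forgetful functor $\mathcal Q\to\mathcal R_n$ has a left adjoint $L$. It may be chosen so that $L(\theta\colon A\to B)=(\bar\theta\colon\bar A\to B)$, where $\bar A$ is the free magma-with-contraction over $B$ generated by $A$, and the codomain part of the unit is $\mathrm{id}_B$. We use the same name for a cell of $A$ and for its image, a *generator*, in $\bar A$.

We now collect what we need about $K$.

**(2.1)** *$FX=L(\eta_X\colon X\to TX)$.* Indeed $U$ factors as $\mathcal Q\to\mathcal R_n\to\mathbf{GSet}_n$, and the second functor $(A\to B)\mapsto A$ has left adjoint $X\mapsto\eta_X$: in a morphism $(u,g)$ from $\eta_X$ to $\theta$ the strict functor $g$ is determined by $g\eta_X=\theta u$, and exists for any $u$. We write $FX$ as $p_X\colon PX\to TX$. Then $p_Xe_X=\eta_X$, and for $w\colon X\to X'$ the codomain part of $Fw$ is $Tw$, so $p_{X'}\circ Pw=Tw\circ p_X$. The map $a_q$ underlies a morphism of $\mathcal Q$, so it preserves magma structure and contraction.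

**(2.2)** *An algebra map $w\colon Kq\to Kq'$ preserves identities and composites.* Since $a_qe=\mathrm{id}$ and $a_q$ preserves identities, $1_x=a_q(1_{ex})$. Hence $w(1_x)=w\,a_q(1_{ex})=a_{q'}(Pw)(1_{ex})=a_{q'}(1_{e(wx)})=1_{wx}$. In the same way $w(y\circ_px)=w\,a_q(ey\circ_pex)=a_{q'}(e(wy)\circ_pe(wx))=wy\circ_pwx$.

Nothing similar holds for contraction cells: an algebra map need not send $[x,y]$ to a contraction cell. This freedom is what the whole talk is about.

**(2.3)** *$a_{q_A}=\mathrm{ev}\circ p_A$, where $\mathrm{ev}\colon TA\to A$ is the evaluation.* Write $\varepsilon_{q_A}=(a_{q_A},g)$. Then $\mathrm{id}\circ a_{q_A}=g\,p_A$ with $g\colon TA\to A$ strict, and $g\eta_A=g\,p_Ae_A=a_{q_A}e_A=\mathrm{id}$. So $g=\mathrm{ev}$.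

**Lemma 2.5.** Let $q=(\theta\colon D\to B,[-,-])\in\mathcal Q$, where the magma $D$ is the magma underlying a strict $n$-category. Then $K(q)=JD$, whatever the contraction is.

*Proof.* The map $\theta$ preserves identities and composites, so it is a strict functor. The pair $(\mathrm{id}_D,\theta)\colon q_D\to q$ is a morphism of $\mathcal R_n$ and preserves the magma structure. It preserves the contraction, because the only contraction cells of $q_D$ are $[x,x]=1_x$, and $[x,x]=1_x$ in $q$ too. So it is a morphism of $\mathcal Q$. Applying $K$, the map $\mathrm{id}_D$ is an algebra map $JD\to K(q)$, so the two structure maps coincide. $\square$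

Lemma 2.5 is the key tool: we may put any contraction we like on a strict $n$-category over some base, map into it, and still end up in $JD$.

## 3. Grids of cells and the nerve

$\Delta$ is the category of the $[j]=\{0,\dots,j\}$ and monotone maps. $\Theta^n=\Delta\times\cdots\times\Delta$ ($n$ factors), with objects $\vec j=(j_1,\dots,j_n)$ and morphisms $f=(f_1,\dots,f_n)$, $f_i\colon[j_i]\to[k_i]$ monotone.

**Definition 3.1.** The globular set $X(\vec j)$ has $0$-cells $0,\dots,j_1$; for $1\le m<n$ its $m$-cells are $(a_1,\dots,a_m;c)$ with $1\le a_i\le j_i$, $0\le c\le j_{m+1}$; its $n$-cells are $(a_1,\dots,a_n)$ with $1\le a_i\le j_i$. A cell whose last index is $a_m$ has source $(a_1,\dots,a_{m-1};a_m-1)$ and target $(a_1,\dots,a_{m-1};a_m)$; for $m=1$ these are the $0$-cells $a_1-1$ and $a_1$.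

An *interval* of $[j_i]$ is a pair $I=(a,b)$ with $0\le a<b\le j_i$. The globular set $R(\vec j)$ has $0$-cells $0,\dots,j_1$; for $1\le m<n$ its $m$-cells are $(I_1,\dots,I_m;c)$ with $I_i$ an interval of $[j_i]$ and $0\le c\le j_{m+1}$; its $n$-cells are $(I_1,\dots,I_{n-1};a_n)$ with $1\le a_n\le j_n$. For $m<n$ and $I_m=(a,b)$, the cell $(I_1,\dots,I_m;c)$ goes from $(I_1,\dots,I_{m-1};a)$ to $(I_1,\dots,I_{m-1};b)$; for $m=1$ these are the $0$-cells $a$ and $b$. The cell $(I_1,\dots,I_{n-1};a_n)$ goes from $(I_1,\dots,I_{n-1};a_n-1)$ to $(I_1,\dots,I_{n-1};a_n)$; for $n=1$ these are $a_1-1$ and $a_1$.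

The map $\theta_{\vec j}\colon R(\vec j)\to TX(\vec j)$ sends each cell to the unique composite, in the free strict $n$-category $TX(\vec j)$, of the grid of cells of $X(\vec j)$ that have the same last entry and satisfy $a<a_i\le b$ for each $I_i=(a,b)$. Put
$$E_n(\vec j)=L(\theta_{\vec j})=(\bar\theta\colon\bar R(\vec j)\to TX(\vec j))\in\mathcal Q .$$

**Example 3.2.** Let $n=3$, $\vec j=(2,1,0)$. Then $X$ has $0$-cells $0,1,2$, $1$-cells $(1;0),(1;1),(2;0),(2;1)$, $2$-cells $(1,1;0)$ and $(2,1;0)$, and no $3$-cells: two $2$-cells side by side. Write $(ab;c)$ for $((a,b);c)$. In $R$ the cells of $X$ appear with intervals of length one, for instance $(01;0)$ for $(1;0)$, and there are three further cells: $(02;0)$, $(02;1)$ and the $2$-cell $((0,2),(0,1);0)$ between them. We have $\theta(02;0)=(2;0)\circ_0(1;0)$. In $\bar R$ the cells $(02;0)$ and $(12;0)\circ_0(01;0)$ have the same image, so there is a contraction $2$-cell $[(02;0),(12;0)\circ_0(01;0)]$.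

**Definition 3.3.** Let $f\colon\vec j\to\vec k$ be a morphism of $\Theta^n$.

(i) $\hat f\colon TX(\vec j)\to TX(\vec k)$ is the strict $n$-functor extending the following assignment. A cell $(a_1,\dots,a_m;c)$, $m<n$, or $(a_1,\dots,a_n)$, goes to the composite of the grid of cells $(b_1,\dots,b_m;f_{m+1}c)$, respectively $(b_1,\dots,b_n)$, with $f_i(a_i-1)<b_i\le f_i(a_i)$. If some range is empty, let $i$ be the smallest such index; then the image is the iterated identity of the appropriate dimension on the composite of the grid of $(i-1)$-cells $(b_1,\dots,b_{i-1};f_i(a_i))$, where for $i=1$ this is the $0$-cell $f_1(a_1)$.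

(ii) $\psi_f$ is the globular map from $R(\vec j)$ to $\bar R(\vec k)$ defined as follows; write $f_iI=(f_ia,f_ib)$ for $I=(a,b)$.

- A $0$-cell $c$ goes to $f_1c$.
- For $m<n$, a cell $(I_1,\dots,I_m;c)$ with all $f_iI_i$ nondegenerate goes to the generator $(f_1I_1,\dots,f_mI_m;f_{m+1}c)$.
- If some $f_iI_i$ is degenerate ($f_ia=f_ib$), let $i$ be the least such index. The cell, in any dimension $m\ge i$ including $m=n$, goes to the iterated identity of dimension $m$ on the $(i-1)$-cell $(f_1I_1,\dots,f_{i-1}I_{i-1};f_ia)$.
- For an $n$-cell $(I_1,\dots,I_{n-1};a_n)$ with all $f_iI_i$ nondegenerate put $p=f_n(a_n-1)$, $q=f_n(a_n)$. If $p=q$ it goes to $1_{(f_1I_1,\dots,f_{n-1}I_{n-1};p)}$. If $q>p$ it goes to a magma composite along $(n-1)$-cells of the generators $(f_1I_1,\dots,f_{n-1}I_{n-1};r)$, $p<r\le q$; all bracketings are parallel $n$-cells with the same image in $TX(\vec k)$, hence equal.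

Then $(\psi_f,\hat f)$ is a morphism in $\mathcal R_n$ from $\theta_{\vec j}$ to the underlying object of $E_n(\vec k)$. The induced morphism of $\mathcal Q$ is $E_n(f)\colon E_n(\vec j)\to E_n(\vec k)$, and $E_n\colon\Theta^n\to\mathcal Q$ is a functor. Put $I_n=K\circ E_n$. The *nerve* of a Penon weak $n$-category $\mathcal A$ is
$$N\mathcal A=P\mathbf{Alg}(I_n(-),\mathcal A)\colon(\Theta^n)^{\mathrm{op}}\to\mathbf{Set}.$$

We write $E$ for $E_n$. An element of $N\mathcal A(\vec j)$ is an algebra map $u\colon KE(\vec j)\to\mathcal A$, and $f$ acts by $u\mapsto u\circ KE(f)$.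

**Example 3.4.** Let $n=3$ and let $f=(\mathrm{id},!,\mathrm{id})\colon(1,1,0)\to(1,0,0)$ with $!\colon[1]\to[0]$. Then $\psi_f$ sends $(01;0)$ and $(01;1)$ to $(01;0)$. The $2$-cell $((0,1),(0,1);0)$ has its second interval crushed, so $i=2$ and it goes to $1_{(01;0)}$.

**Lemma 3.5.** $\bar R=\bar R(\vec j)$ is the smallest sub-globular set of itself that contains the generators and is closed under identities, composites and contraction. In particular $\bar R_0=R_0$ and $\bar\theta$ is bijective on $0$-cells.

*Proof.* Let $S$ be the smallest such subset. With the restricted structure it is an object of $\mathcal Q$ over $TX(\vec j)$. The unit $R\to\bar R$ factors through $S$, so the universal property of $L$ gives a morphism $E\to S$ over $\mathrm{id}_{TX}$. The composite $E\to S\hookrightarrow E$ restricts to the unit on $R$, so it is the identity, again by the universal property. Hence $S=\bar R$. Identities, composites and contraction never create $0$-cells, so the $0$-cells of $\bar R$ are the images of those of $R$; and $\theta$ is bijective on $0$-cells, both sets being $\{0,\dots,j_1\}$.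 $\square$

**(3.1)** *A source of elements.* Let $A$ be a strict $n$-category and $G\colon TX(\vec j)\to A$ a strict functor. Then $(G\bar\theta,G)\colon E(\vec j)\to q_A$ preserves the magma structure, and it sends every contraction cell to an identity. So it is a morphism of $\mathcal Q$ and gives an element of $N(JA)(\vec j)$.

## 4. The Segal condition and fibre products over sets

**Definition 4.1.** *Tamsamani–Simpson weak $m$-categories* and *contractible maps* are defined by induction on $m\ge0$. A weak $0$-category is a set and its contractible maps are bijections. For $m\ge1$ a weak $m$-category is a functor $Y\colon(\Delta^m)^{\mathrm{op}}\to\mathbf{Set}$, written $j\mapsto Y_j=Y(j,-,\dots,-)$, such that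

1. $Y_0$ is constant (discrete);
2. each $Y_j$ is a weak $(m-1)$-category;
3. for $j\ge1$ the Segal map $S_j\colon Y_j\to Y_1\times_{Y_0}\cdots\times_{Y_0}Y_1$ ($j$ factors), induced by the maps $[1]\to[j]$, $0\mapsto i-1$, $1\mapsto i$, is contractible.

A map $g\colon Y\to Z$ of weak $m$-categories, $m\ge1$, is contractible if $g_0$ is surjective and each induced map of hom-$(m-1)$-categories $Y(y,y')\to Z(gy,gy')$ is contractible. Here $Y(y,y')$ is the fibre of $Y_1\to Y_0\times Y_0$ over $(y,y')$.

**Example 4.2.** A weak $1$-category is a simplicial set whose Segal maps are bijections, that is, the nerve of a category. A contractible map of these is a functor that is surjective on objects and fully faithful.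

The definition uses that Segal targets and hom-objects are again weak categories. Here is the short check, which we also use in Section 12.

**Lemma 4.3.** (a) The constant functor on a set is a weak $m$-category, and isomorphisms of weak $m$-categories are contractible. (b) Let $W^1,\dots,W^r$ be weak $m$-categories and $B_1,\dots,B_{r-1}$ sets (constant functors), with maps $W^i\to B_i\leftarrow W^{i+1}$. Then $W=W^1\times_{B_1}\cdots\times_{B_{r-1}}W^r$ is a weak $m$-category. (c) Let $V=V^1\times_{B_1}\cdots\times_{B_{r-1}}V^r$ be another such fibre product, and let $g^i\colon V^i\to W^i$ be contractible maps commuting with the maps to the $B_i$. Then the induced map $g\colon V\to W$ is contractible.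

*Proof.* Induction on $m$; for $m=0$ everything is about sets and bijections. Let $m\ge1$. Hom-objects $Y(y,y')=Y_1\times_{Y_0\times Y_0}\{*\}$ and Segal targets are fibre products over sets, so they are weak $(m-1)$-categories by (b) for $m-1$.

(a) For a constant functor the Segal maps are isomorphisms, hence contractible by (a) for $m-1$. An isomorphism is surjective on objects and an isomorphism on homs.

(c) Given an object $(w_i)$ of $W$, choose objects $v_i$ of $V^i$ with $g^iv_i=w_i$. They have the same images in the $B_i$ as the $w_i$, so $(v_i)$ is an object of $V$ over $(w_i)$. For homs: an element of $V^i(v_i,v_i')$ has the same image in a constant functor $B$ as $v_i$ has, so compatibility in the fibre product is automatic and $V((v_i),(v_i'))=\prod_iV^i(v_i,v'_i)$ (if $v_i$ and $v'_i$ have different images in some $B$, both sides are empty). The same holds for $W$. So the map on homs is a product of contractible maps, contractible by (c) for $m-1$ with one-point sets.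

(b) $W_0$ is constant, and $W_j$ is the fibre product of the $W^i_j$, a weak $(m-1)$-category by (b) for $m-1$. Limits commute with limits, so the Segal map of $W$ is the fibre product over the $B_i$ of the Segal maps of the $W^i$; here a Segal target of $W^i$ maps to $B_i$ through any of its factors, and these maps agree because the factors are glued over $W^i_0$. So the Segal map of $W$ is contractible by (c) for $m-1$. $\square$

## 5. Testing the guess: $n=1$, posets, and $n=2$

**The case $n=1$.** Here $R(j)=X(j)$ and $\theta_j=\eta$, so by (2.1) $I_1(j)=KFX(j)$ is the free algebra on $X(j)$. Hence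
$$N\mathcal A(j)=\mathbf{GSet}_1(X(j),\mathcal A)=\mathcal A_1\times_{\mathcal A_0}\cdots\times_{\mathcal A_0}\mathcal A_1 ,$$
and $S_j$ is this bijection for $j\ge1$. So the guess is right for $n=1$.

**Posets, any $n$.** Let $A$ be a poset, regarded as a strict $n$-category whose cells of dimension $\ge2$ are identities. A cell of $A$ is determined by its dimension and its $0$-dimensional source and target. So an algebra map $KE(\vec j)\to JA$ is determined by its values on $0,\dots,j_1$, which form a chain $a_0\le\dots\le a_{j_1}$ because consecutive $0$-cells are joined by a $1$-cell. Conversely a chain gives a globular map $X(\vec j)\to A$, so a strict functor $TX(\vec j)\to A$, so an element by (3.1). Thus $N(JA)(\vec j)$ is the set of chains of length $j_1$, constant in $j_2,\dots,j_n$, and every $S_j$ is an isomorphism. By Lemma 4.3(a) the guess is right here.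

**The case $n=2$.** We take the following as given, without proof.

**Known result.** For $n=2$, the nerve of every Penon weak $2$-category is a Tamsamani–Simpson weak $2$-category.

To see the objects involved, let $A$ be a strict $2$-category and $u\in N(JA)(2,0)$. It provides $1$-cells $u(01;0)$, $u(12;0)$, $h=u(02;0)$ and a $2$-cell $\gamma=u[(02;0),(12;0)\circ_0(01;0)]\colon h\to u(12;0)\circ_0u(01;0)$. The $2$-cell $\gamma$ is invertible: writing $x=(02;0)$, $y=(12;0)\circ_0(01;0)$, the cell $[y,x]\circ_1[x,y]$ is parallel to $1_x$ with the same image, and in the top dimension such cells are equal; symmetrically for $[x,y]\circ_1[y,x]$; now use (2.2). So $u$ contains a composable pair with a chosen composite $h$, up to an invertible cell. The Segal map $S_2$ forgets $h$ and $\gamma$, and it is surjective here: any composable pair comes from an element (3.1).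

## 6. Lifting past dimension two, and a cell with two labels

Let us try to prove the guess for $n=3$ and $\mathcal A=JA$, with $A$ a strict $3$-category and $Y=N(JA)$. Consider $S_3\colon Y_3\to Z=Y_1\times_{Y_0}Y_1\times_{Y_0}Y_1$. Contractibility asks for surjectivity on objects, which (3.1) gives, then for surjectivity on the objects of the homs, then for bijectivity on the homs of the homs. Consider the last requirement in its simplest instance. Let $u,v\in Y(3,1,0)$ have the same two restrictions $y_0,y_1$ in $Y(3,0,0)$ and the same image $S_3u=S_3v=z$. The target contains a degenerate element from $z$ to $z$. It must lift to some $w\in Y(3,1,1)$ with faces $u$ and $v$. Such a $w$ puts a severe condition on $u$ and $v$.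

Let $\delta_c\colon[0]\to[1]$, $0\mapsto c$. For $n\ge3$ write $\vec3=(3,1,0,\dots,0)$ and
$$\varphi_c=(\mathrm{id},\mathrm{id},\delta_c,\mathrm{id},\dots,\mathrm{id})\colon\vec3\to(3,1,1,0,\dots,0),\qquad c=0,1.$$

**Lemma 6.1.** $E(\varphi_0)$ and $E(\varphi_1)$ agree on every cell of $\bar R(\vec3)$ built from the $0$-cells and the generating $1$-cells by identities, composites and contraction. Hence if some $w\in Y(3,1,1,0,\dots,0)$ has $\{w\circ KE(\varphi_0),w\circ KE(\varphi_1)\}=\{u,v\}$, then $u$ and $v$ agree on all such cells.

*Proof.* The third coordinate does not affect cells of dimension $\le1$: both morphisms send each $0$-cell to itself and each $(I;c)$ to $(I;c)$. Both preserve identities, composites and contraction cells. So they agree on everything built from these. The second statement follows by applying $w$. $\square$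

So the proof attempt needs: $y_0$, $y_1$ and $z$ determine $u$ on all cells built from the edges $(I;0)$, $(I;1)$. For cells built from edges with one label $c$ only, this is true: they come from $E(3,0,0)$ and $u$ takes there the values of $y_c$. But there are *mixed* cells. In $\bar R(\vec3)$ put
$$x=(23;1)\circ_0(02;0),\qquad y=(23;1)\circ_0\bigl((12;0)\circ_0(01;0)\bigr),\tag{6.1}$$
$$\beta=1_{(23;1)}\circ_0\bigl[(02;0),(12;0)\circ_0(01;0)\bigr]\colon x\to y.\tag{6.2}$$
Then $\bar\theta x=\bar\theta y$, so there is also the contraction cell $[x,y]\colon x\to y$, and $\bar\theta\beta=1_{\bar\theta x}=\bar\theta[x,y]$.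

The same formulas make sense for $n=2$ in $\bar R(3,1)$. There $\beta$ and $[x,y]$ are parallel cells of top dimension with the same image, so $\beta=[x,y]$, and $u(\beta)$ is determined by cells with one label. For $n\ge3$ this stops working. All we have is the $3$-cell
$$\Xi=\bigl[[x,y],\beta\bigr]\colon[x,y]\to\beta ,\tag{6.3}$$
and no one-label or one-column restriction of $u$ visibly controls $u(\Xi)$. Three columns are the first place for this: in $[2]$ a path with two different labels from $0$ to $2$ has exactly two edges, both of length one, so two different such paths never have the same image in $TX$.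

The way forward is to turn the obstruction into a counterexample. We look for $u$ and $v$ with equal restrictions and with $u(\Xi)\ne v(\Xi)$. By Lemma 2.5 we can build them by mapping $E(\vec3)$ into a strict $n$-category whose contraction we choose by hand, changing the choice at one single mixed pair of paths.

## 7. Nerves fail for every $n\ge3$: the theorems

"Invertible $3$-cell" means strictly $\circ_2$-invertible.

**Theorem A.** Let $n\ge3$. There is a Penon weak $n$-category whose nerve is not a Tamsamani–Simpson weak $n$-category. Hence (with the Known result for $n=2$) the nerve of every Penon weak $n$-category is a Tamsamani–Simpson weak $n$-category if and only if $n\le2$.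

**Theorem B.** Let $n\ge3$ and let $A$ be a strict $n$-category having an invertible $3$-cell $\Phi\colon1_f\to\alpha$ ($f$ a $1$-cell) which is not the identity $3$-cell $1_{1_f}$. Then $N(JA)$ is not a Tamsamani–Simpson weak $n$-category: the Segal map $S_3$ is not contractible.

**Theorem C.** Let $A$ be a strict $3$-category ($n=3$). Then $N(JA)$ is a Tamsamani–Simpson weak $3$-category if and only if every invertible $3$-cell of $A$ whose source is an identity $2$-cell is an identity $3$-cell.

*Theorem B implies Theorem A.* For $n=1$ see Section 5, and $n=2$ is the Known result. For $n\ge3$ apply Theorem B to $A=C$, the strict $n$-category of Step 1 below, with $\Phi$ the $3$-cell $0\to1$ there: it goes from $1_f=\alpha^0$ to $\alpha^1$, it is inverse to $1\to0$, and it is not an identity. For $n=3$ one may also take one object, one $1$-cell, one $2$-cell and a nontrivial abelian group of $3$-cells, with $\Phi$ any nontrivial element.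

## 8. Proof of Theorem B: two elements that differ at $\Xi$

Let $n\ge3$, $f\colon a\to b$ and $\Phi\colon1_f\to\alpha$ as in Theorem B. Write $E=E(\vec3)$, $\bar R=\bar R(\vec3)$. The cells of $R(\vec3)$ are the $0$-cells $0,\dots,3$, the $1$-cells $(I;c)$ with $c\in\{0,1\}$, the $2$-cells $(I,(0,1);0)\colon(I;0)\to(I;1)$, and nothing else.

**Step 1. A universal home for $\Phi$.** We want a strict $n$-category $C$ in which parallel $2$-cells are joined by unique $3$-cells, so that contractions can be chosen freely one dimension lower, together with a strict functor $C\to A$ that detects $\Phi$.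

Let $C$ have objects $0,1$, with $C(0,0)$, $C(1,1)$ terminal and $C(1,0)=\emptyset$. The strict $(n-1)$-category $C(0,1)$ has one object $f$; its $1$-cells form the monoid $\mathbb N$, written $\alpha^k$, so $\alpha^0=1_f$; there is exactly one $2$-cell $k\to l$ for all $k,l$; all higher cells are identities. Since the indiscrete category on the monoid $\mathbb N$ is strict monoidal, this is a strict $n$-category. For $m\ge2$ and $m<n$, any two parallel $m$-cells of $C$ are joined by exactly one $(m+1)$-cell: for $m=2$ this is the unique $3$-cell $k\to l$ (or an identity over an object), and for $m\ge3$ parallel $m$-cells are equal. Also parallel $n$-cells are equal.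

Define $\Lambda\colon C\to A$ by $0\mapsto a$, $1\mapsto b$, $f\mapsto f$, and $\alpha^k\mapsto\alpha^k$, the $\circ_1$-power. Let $\Phi_k\colon1_f\to\alpha^k$ be the $k$-fold $\circ_1$-power of $\Phi$, with $\Phi_0=1_{1_f}$; it is invertible, its inverse being the power of $\Phi^{-1}$ by interchange. Send $(k\to l)$ to $\Phi_l\circ_2\Phi_k^{-1}$ and higher identities to identities. Functoriality for $\circ_2$ is clear, since $\Phi_m\Phi_l^{-1}\Phi_l\Phi_k^{-1}=\Phi_m\Phi_k^{-1}$. For $\circ_1$, interchange gives
$$(\Phi_l\circ_2\Phi_k^{-1})\circ_1(\Phi_{l'}\circ_2\Phi_{k'}^{-1})=(\Phi_l\circ_1\Phi_{l'})\circ_2(\Phi_k\circ_1\Phi_{k'})^{-1}=\Phi_{l+l'}\circ_2\Phi_{k+k'}^{-1}.$$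
For $\circ_0$ there is nothing to check, since a $\circ_0$-composite in $C$ always involves an iterated identity on an object. So $\Lambda$ is a strict functor, and
$$\Lambda(0\to0)=1_{1_f},\qquad\Lambda(1\to0)=\Phi^{-1}\ne1_{1_f}.\tag{8.1}$$

**Step 2. Spreading $C$ over the free category of paths.** We need a target in which different paths stay different, so that the choice at one pair of paths does not affect the others.

Let $W$ be the free category on the graph with vertices $0,\dots,3$ and edges the $1$-cells $(I;c)$ of $R(\vec3)$. Let $\pi\colon W\to C_{\le1}=\{0<1\}$ be the functor with $0\mapsto0$ and $1,2,3\mapsto1$. So $\pi$ of a path from $0$ to $b>0$ is $f$, and $\pi$ of any other path is an identity. Let $D$ have underlying category $W$ and, for $m\ge2$, $m$-cells $(x,y,\zeta)$ with $x,y$ parallel in $W$ and $\zeta$ an $m$-cell of $C$ with $1$-dimensional source $\pi x$ and target $\pi y$. A $2$-cell $(x,y,\zeta)$ goes from $x$ to $y$; for $m\ge3$ the source and target are $(x,y,s\zeta)$ and $(x,y,t\zeta)$. Composition is componentwise: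
$$(x',y',\zeta')\circ_0(x,y,\zeta)=(x'x,\,y'y,\,\zeta'\circ_0\zeta),\qquad(y,z,\zeta')\circ_1(x,y,\zeta)=(x,z,\zeta'\circ_1\zeta),$$
and $(x,y,\zeta')\circ_p(x,y,\zeta)=(x,y,\zeta'\circ_p\zeta)$ for $p\ge2$; identities are $1_x=(x,x,1_{\pi x})$ and $1_{(x,y,\zeta)}=(x,y,1_\zeta)$. The axioms hold in each component, so $D$ is a strict $n$-category, and $\pi$ extends to a strict functor $\pi\colon D\to C$, $(x,y,\zeta)\mapsto\zeta$. Let $B$ be the poset $[3]$ viewed as a strict $n$-category (all higher cells identities), and let $\kappa\colon D\to B$ be the strict functor that is the identity on objects.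

**Step 3. A contraction for every choice function.** Let $g$ assign to each pair $(x,y)$ of parallel paths from $0$ to some $b>0$ a natural number, with $g(x,x)=0$. Define a contraction on $\kappa$:

- for $0$-cells, $[x,x]=1_x$ ($\kappa$ is injective on objects);
- for parallel $1$-cells, $[x,y]=(x,y,\alpha^{g(x,y)})$ if they run from $0$ to $b>0$, and $[x,y]=(x,y,1_{\pi x})$ otherwise;
- for parallel $m$-cells, $2\le m<n$, $[\xi,\xi']$ is the unique $(m+1)$-cell $\xi\to\xi'$ (unique by Step 1).

Then $[x,x]=1_x$ always, and contraction cells go to identities because all cells of $B$ of dimension $\ge2$ are identities. Parallel $n$-cells of $D$ are equal, since they have the same $x,y$ and parallel $n$-cells of $C$ are equal. So $D_g=(\kappa,[-,-]_g)\in\mathcal Q$. Note that $[\xi,\xi']$ for $m\ge2$ does not depend on $g$.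

**Step 4. The elements $u_g$.** Let $\iota\colon R(\vec3)\to D$ be the identity on $0$-cells, $(I;c)\mapsto$ the edge $(I;c)$, and $(I,(0,1);0)\mapsto((I;0),(I;1),1_{\pi(I;0)})$; this makes sense since $\pi(I;0)=\pi(I;1)$. Let $\omega\colon TX(\vec3)\to B$ be the strict functor that is the identity on $0$-cells. Then $\kappa\iota=\omega\theta_{\vec3}$, since cells of $B$ are determined by their dimension and their $0$-dimensional source and target. So $(\iota,\omega)$ induces $\bar u_g\colon E\to D_g$ in $\mathcal Q$. By Lemma 2.5, $K(D_g)=JD$, so
$$u_g:=J(\Lambda\pi)\circ K(\bar u_g)\colon KE\to JD\to JA$$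
is an element of $Y(\vec3)$, where $Y=N(JA)$.

**Step 5. Two choices that give different values at $\Xi$.** Let $x,y,\beta,\Xi$ be as in (6.1)–(6.3); $\Xi$ exists because $n\ge3$. Put $\hat x=\bar u_g(x)$ and $\hat y=\bar u_g(y)$: the path $\hat x$ is $(02;0)$ followed by $(23;1)$, and $\hat y$ is $(01;0),(12;0),(23;1)$. These do not depend on $g$. Let $g=0$, let $g'$ be $1$ at $(\hat x,\hat y)$ and $0$ elsewhere, and put $u=u_g$, $v=u_{g'}$.

Both $g$ and $g'$ vanish at the pair consisting of $(02;0)$ and the path $(01;0),(12;0)$. So for both, $\bar u(\beta)=1_{(23;1)}\circ_0\bigl((02;0),\,(12;0)(01;0),\,\alpha^0\bigr)=(\hat x,\hat y,\alpha^0)$. On the other hand $\bar u[x,y]$ is $(\hat x,\hat y,\alpha^0)$ for $g$ and $(\hat x,\hat y,\alpha^1)$ for $g'$. Since $\bar u$ preserves contraction, $\bar u(\Xi)$ is the unique $3$-cell from $\bar u[x,y]$ to $\bar u(\beta)$. By (8.1)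
$$u(\Xi)=\Lambda(0\to0)=1_{1_f}\ \ne\ \Phi^{-1}=\Lambda(1\to0)=v(\Xi).\tag{8.2}$$

**Step 6. $u$ and $v$ have equal restrictions.** Let $\sigma_i\colon[1]\to[3]$, $0\mapsto i-1$, $1\mapsto i$. We claim that $u\circ KE(\varphi)=v\circ KE(\varphi)$ for

- (α) $\varphi=(\mathrm{id},\delta_c,\mathrm{id},\dots)\colon(3,0,0,\dots)\to\vec3$, $c=0,1$;
- (β) $\varphi=(\sigma_i,\mathrm{id},\dots)\colon(1,1,0,\dots)\to\vec3$, $i=1,2,3$.

In case (α) let $W'\subset W$ be the wide subcategory of paths all of whose edges have label $c$. In case (β) let $W'$ be the subcategory on the objects $i-1,i$ of paths in the edges $(i{-}1\,i;0)$, $(i{-}1\,i;1)$. In both cases $\hat x\notin W'$, because $\hat x$ has edges with both labels and runs from $0$ to $3$. Let $D'\subset D$ consist of the objects and $1$-cells of $W'$ and all $(x',y',\zeta)$ with $x',y'\in W'$. It is closed under all operations and under both contractions. The two contractions agree on $D'$, since $g$ and $g'$ differ only at $(\hat x,\hat y)$. So $D'$ with $\kappa|_{D'}\colon D'\to B$ is an object of $\mathcal Q$, and its inclusion is a morphism of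 $\mathcal Q$ both to $D_g$ and to $D_{g'}$.

Let $\vec k$ be the source of $\varphi$. The morphisms $\bar u_gE(\varphi)$ and $\bar u_{g'}E(\varphi)$ of $\mathcal Q$ correspond, under the adjunction for $L$, to morphisms of $\mathcal R_n$ with codomain part $\omega\hat\varphi$ and globular part $\bar u\psi_\varphi$. In case (α) the globular part is the identity on $0$-cells and sends $(I;0)\mapsto(I;c)$, and $R(\vec k)$ has no cells of dimension $\ge2$. In case (β) it sends $0,1$ to $i-1,i$, the edge $(01;c)$ to $(i{-}1\,i;c)$, and the $2$-cell to $((i{-}1\,i;0),(i{-}1\,i;1),1)$. So it is the same for $g$ and $g'$ and lands in $D'$. Hence both morphisms factor through one and the same morphism $E(\vec k)\to D'$ of $\mathcal Q$, and their underlying maps agree. Composing with $\Lambda\pi$ gives the claim.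

**Step 7. The contradiction.** Suppose $S_3\colon Y_3\to Z=Y_1\times_{Y_0}Y_1\times_{Y_0}Y_1$ were a contractible map of weak $(n-1)$-categories, as it is if $Y$ is a Tamsamani–Simpson weak $n$-category. By (α), $u,v\in Y(3,1,0,\dots,0)$ have the same images $y_0,y_1\in Y(3,0,\dots,0)$, so both are objects of $H:=Y_3(y_0,y_1)$. By (β), $S_3u=S_3v=:z$, an object of $H':=Z(S_3y_0,S_3y_1)$. By definition $H\to H'$ is contractible, and then $H(u,v)\to H'(z,z)$ is contractible. So it is surjective on objects; for $n=3$ it is a bijection of sets, and "object" means element. Now $H'(z,z)$ has an object, the degeneracy of $z$ along $[1]\to[0]$ in the third variable. So $H(u,v)$ has an object: there is $w\in Y(3,1,1,0,\dots,0)$ such that $w\circ KE(\varphi_0)$ and $w\circ KE(\varphi_1)$ are $u$ and $v$ in some order. The cell $\Xi$ is built from generating $1$-cells by identities, composites and contraction. By Lemma 6.1, $u(\Xi)=v(\Xi)$, contradicting (8.2). So $S_3$ is not contractible. This proves Theorem B and hence Theorem A. $\blacksquare$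

**Remark 8.1.** The contradiction is that $H(u,v)$ has no objects while $H'(z,z)$ has one. So the failure persists if "contractible" is weakened to any notion of equivalence that is inherited by hom-categories and excludes maps from an object-free category to one with an object. An example is Tamsamani's equivalences, which require essential surjectivity in place of surjectivity on objects: a category without objects does not map essentially surjectively to one that has an object.

## 9. Strict $3$-categories: rigidity and a coordinate system on the nerve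

The "only if" part of Theorem C is Theorem B for $n=3$: an identity $3$-cell with source $1_f$ is $1_{1_f}$. From now on $n=3$ and $A$ is a strict $3$-category with

**(R)** every invertible $3$-cell whose source is an identity $2$-cell is an identity.

Composites without a sign are $\circ_1$ for $2$-cells and $\circ_2$ for $3$-cells. An invertible $2$-cell is a $\circ_1$-invertible one.

**(R′)** *Every invertible $3$-cell $\Psi\colon\xi\to\chi$ with $\xi$ an invertible $2$-cell is an identity.* Indeed $1_{\xi^{-1}}\circ_1\Psi$ is invertible with source an identity $2$-cell, so it is an identity; and $\Psi=1_\xi\circ_1(1_{\xi^{-1}}\circ_1\Psi)$.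

The plan is this. The counterexample lived on the freedom to choose $u$ on mixed contraction cells. Under (R) this freedom disappears, and an element of the nerve is described by a list of free coordinates. With these coordinates all Segal maps can be read off.

Fix $\vec j=(j_1,j_2,j_3)$ and write $R,X,E=(\bar\theta\colon\bar R\to TX)$. An interval $(a-1,a)$ is *unit*. We regard $X\subset R$ via unit intervals, and then $\theta|_X=\eta_X$. The generators in positive dimension are the $1$-cells $(I;c)$, the $2$-cells $(I,K;c)$ with $K=(k_0,k_1)$, from $(I;k_0)$ to $(I;k_1)$, and the $3$-cells $(I,K;d)$ from $(I,K;d-1)$ to $(I,K;d)$.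

**Definition 9.1 (standard cells of $\bar R$).** $\langle I;c\rangle$ is the left-bracketed $\circ_0$-composite of the unit $1$-cells of $I$ with label $c$; so $\langle I;c\rangle=(I;c)$ for $I$ unit. $N_{I,K;c}\colon\langle I;k_0\rangle\to\langle I;k_1\rangle$ is the left-bracketed $\circ_0$-composite of the left-bracketed $\circ_1$-composites of the unit $2$-cells with label $c$. For $(I,K)$ not both unit put
$$\langle I,K;c\rangle=[\langle I;k_1\rangle,(I;k_1)]\,\bigl(N_{I,K;c}\,[(I;k_0),\langle I;k_0\rangle]\bigr),$$
which is parallel to $(I,K;c)$ and has the same $\bar\theta$.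

For instance, for $I=(0,2)$ and $K=(0,1)$ we have $\langle02;0\rangle=(12;0)\circ_0(01;0)$, and $\langle I,K;0\rangle$ goes from $(02;0)$ to $\langle02;0\rangle$, then along the two unit $2$-cells side by side to $\langle02;1\rangle$, then to $(02;1)$.

**Definition 9.2.** $\mathrm{Data}(\vec j)$ is the set of $\mathfrak d=(G,h,\gamma,b,\delta)$ where

- $G\colon X\to A$ is a globular map, extended to a strict functor $G\colon TX\to A$;
- for $I$ non-unit, $h_{I,c}$ is a $1$-cell and $\gamma_{I,c}\colon h_{I,c}\to G\theta(I;c)$ is an invertible $2$-cell; for $I$ unit, $h_{I,c}=G\theta(I;c)$ and $\gamma_{I,c}=1$;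
- for $(I,K)$ not both unit, $b_{I,K;c}\colon h_{I,k_0}\to h_{I,k_1}$ is a $2$-cell and $\delta_{I,K;c}\colon b_{I,K;c}\to\gamma_{I,k_1}^{-1}\,G\theta(I,K;c)\,\gamma_{I,k_0}$ is an invertible $3$-cell; for both unit, $b_{I,K;c}=G\theta(I,K;c)$ and $\delta_{I,K;c}=1$.

There are no further conditions.

**Example 9.3.** On $(2,0,0)$ a datum consists of a composable pair of $1$-cells $G(1;0),G(2;0)$, a $1$-cell $h=h_{(0,2),0}$ and an invertible $2$-cell $\gamma\colon h\to G(2;0)\circ_0G(1;0)$.

**Proposition 9.4.** Under (R), the assignment
$$w\longmapsto\bigl(w|_X,\ w(I;c),\ w[(I;c),\langle I;c\rangle],\ w(I,K;c),\ w[(I,K;c),\langle I,K;c\rangle]\bigr)$$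
is a bijection $N(JA)(\vec j)\cong\mathrm{Data}(\vec j)$.

Sections 10 and 11 prove it: first every datum is realized, then the assignment lands in $\mathrm{Data}(\vec j)$ and is injective.

## 10. Every datum is realized

Let $\mathfrak d=(G,h,\gamma,b,\delta)$ be given.

**Step 1. A strict $3$-category $D_{\mathfrak d}$ that records the data.** As in Section 8, the aim is a target for a morphism of $\mathcal Q$ with a contraction of our choice. Let $W$ be the free category on the graph $R_{\le1}$, with the functors $h\colon W\to A_{\le1}$, $(I;c)\mapsto h_{I,c}$, and $t\colon W\to TX_{\le1}$, $(I;c)\mapsto\theta(I;c)$. For a path $x$ let $\gamma_x\colon hx\to Gtx$ be the $\circ_0$-composite of the $\gamma$'s of its edges (an identity for the empty path). It is an invertible $2$-cell, and $\gamma_{x'x}=\gamma_{x'}\circ_0\gamma_x$. Define $D_{\mathfrak d}$ as follows.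

- $0$- and $1$-cells are those of $W$.
- $2$-cells $x\to y$ are triples $(\tau,\mathsf b,\mathsf d)$ with $\tau\colon tx\to ty$ in $TX$, $\mathsf b\colon hx\to hy$ in $A$, and $\mathsf d\colon\mathsf b\to\gamma_y^{-1}G(\tau)\gamma_x$ an invertible $3$-cell.
- $3$-cells $(\tau,\mathsf b,\mathsf d)\to(\tau',\mathsf b',\mathsf d')$ are $3$-cells $\mathsf T\colon\tau\to\tau'$ of $TX$.

Identities are $(1,1,1)$ on $1$-cells and $1_\tau$ on $2$-cells, and composition is componentwise. This is legitimate because
$$\gamma_z^{-1}G(\tau')\gamma_y\,\gamma_y^{-1}G(\tau)\gamma_x=\gamma_z^{-1}G(\tau'\tau)\gamma_x,$$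
and, by interchange,
$$\gamma_{y'y}^{-1}\,G(\tau'\circ_0\tau)\,\gamma_{x'x}=\bigl(\gamma_{y'}^{-1}G(\tau')\gamma_{x'}\bigr)\circ_0\bigl(\gamma_y^{-1}G(\tau)\gamma_x\bigr),$$
so $\mathsf d'\circ_1\mathsf d$ and $\mathsf d'\circ_0\mathsf d$ have the required targets. The axioms hold in each component.

**Step 2. Two projections.** There is a strict functor $\kappa\colon D_{\mathfrak d}\to TX$ given by $t$, $\tau$, $\mathsf T$. There is also a strict functor $\mathrm{pr}\colon D_{\mathfrak d}\to A$ with $x\mapsto hx$, $(\tau,\mathsf b,\mathsf d)\mapsto\mathsf b$ and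
$$\mathrm{pr}(\mathsf T)=\mathsf d'^{-1}\circ_2\bigl(1_{\gamma_y^{-1}}\circ_1G(\mathsf T)\circ_11_{\gamma_x}\bigr)\circ_2\mathsf d\colon\mathsf b\to\mathsf b'.\tag{10.1}$$
It respects $\circ_2$ because the inner $\mathsf d'\circ_2\mathsf d'^{-1}$ cancels. It respects $\circ_1$ and $\circ_0$ by interchange, the middle terms combining as in the two displays of Step 1. Identities go to identities.

**Step 3. The contraction and the element $w_{\mathfrak d}$.** On $0$-cells $\kappa$ is bijective. For parallel $x,y$ with $tx=ty$ put $[x,y]=(1,\gamma_y^{-1}\gamma_x,1)$; here $\gamma_y^{-1}G(1)\gamma_x=\gamma_y^{-1}\gamma_x$, and $[x,x]=1_x$. For parallel $2$-cells over the same $\tau$ put $[(\tau,\mathsf b,\mathsf d),(\tau,\mathsf b',\mathsf d')]=1_\tau$. Parallel $3$-cells with equal $\kappa$ are equal by construction. So $(\kappa,[-,-])\in\mathcal Q$. The globular map $R\to D_{\mathfrak d}$ that is the identity on $0$-cells and sends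
$$(I;c)\mapsto\text{the edge }(I;c),\qquad(I,K;c)\mapsto\bigl(\theta(I,K;c),b_{I,K;c},\delta_{I,K;c}\bigr),\qquad(I,K;d)\mapsto\theta(I,K;d)$$
lies over $\mathrm{id}_{TX}$. It induces $\nu\colon E\to(\kappa,[-,-])$ in $\mathcal Q$. By Lemma 2.5 we may put $w_{\mathfrak d}=J(\mathrm{pr})\circ K(\nu)\colon KE\to JA$.

**Step 4. The data of $w_{\mathfrak d}$ are $\mathfrak d$.** The values on the $(I;c)$ and $(I,K;c)$ are $h_{I,c}$ and $b_{I,K;c}$. On unit $3$-cells $\gamma=1$ and $\delta=1$ in (10.1), so the value is $G\theta(I,K;d)$; hence $w_{\mathfrak d}|_X=G$. Next, $\nu\langle I;c\rangle$ is a path of unit edges, so its $\gamma$ is $1$, and $w_{\mathfrak d}[(I;c),\langle I;c\rangle]=\gamma_{\langle I;c\rangle}^{-1}\gamma_{I,c}=\gamma_{I,c}$. Finally, unit $2$-cells go to $(\theta,G\theta,1)$, so $\nu N_{I,K;c}=(\theta(I,K;c),G\theta(I,K;c),1)$ and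
$$\nu\langle I,K;c\rangle=\bigl(\theta(I,K;c),\ \gamma_{I,k_1}^{-1}G\theta(I,K;c)\gamma_{I,k_0},\ 1\bigr).$$
By (10.1) with $\mathsf T=1$, $\mathsf d=\delta_{I,K;c}$, $\mathsf d'=1$, we get $w_{\mathfrak d}[(I,K;c),\langle I,K;c\rangle]=\delta_{I,K;c}$.

## 11. Under (R) an element is determined by its data

Let $w\colon KE\to JA$ be any algebra map and $G$ the strict extension of $w|_X$ to $TX$. Call a $2$- or $3$-cell of $\bar R$ *vertical* if its $\bar\theta$-image is an identity cell on its boundary. Let $\rho\colon PX\to\bar R$ underlie the morphism $FX\to E$ of $\mathcal Q$ induced by $(X\subset R,\mathrm{id}_{TX})$. Then $\bar\theta\rho=p_X$, and $\rho$ preserves magma structure and contraction.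

**Step 1. What (R) forces.** The following facts say that $w$ has no freedom on vertical cells between vertical cells.

(a) $w$ preserves identities and composites, by (2.2).

(b) *Formal cells.* If $z,z'\in P\bar R$ are parallel $2$-cells with $pz=pz'$, then $w[a_Ez,a_Ez']$ is an identity. Indeed $[a_Ez,a_Ez']=a_E[z,z']$, and by (2.1) and (2.3)
$$w\,a_E[z,z']=a_{q_A}Pw[z,z']=\mathrm{ev}\,p_A\,Pw[z,z']=\mathrm{ev}\,Tw\,(p[z,z']),$$
an identity because $p[z,z']=1_{pz}$. We use this when $\zeta,\zeta'$ are two magma composites of the same $2$-cells of $\bar R$ that differ by $\circ_1$-rebracketing, by inserting $\circ_1$-units, or by interchange of $\circ_0$ and $\circ_1$. Form the same composites in $P\bar R$ from the cells $e(\xi)$, with unit $2$-cells $1_{e(x)}$: they are parallel, they agree in $T\bar R$ by the axioms of strict $3$-categories, and $a_E$ sends them to $\zeta,\zeta'$. So $w[\zeta,\zeta']$ is an identity.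

(c) *$w\rho=G\,p_X$.* Both sides are algebra maps $KFX\to JA$. For the right side, $(p_X,\mathrm{id})\colon FX\to q_{TX}$ is in $\mathcal Q$, since $p_X$ sends contraction cells to identities; so $p_X$ is an algebra map to $J(TX)$, and $G$ is a strict functor. They agree on $X$, and $KFX$ is the free algebra on $X$.

(d) *A vertical $3$-cell $\xi\to\chi$ equals $[\xi,\chi]$*, since parallel $3$-cells with equal $\bar\theta$ are equal. Vertical cells are closed under composition. So $[\chi,\xi][\xi,\chi]=[\xi,\xi]=1_\xi$, and $w[\xi,\chi]$ is invertible with inverse $w[\chi,\xi]$.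

(e) *If $\xi\colon x\to y$ is a vertical $2$-cell, then $w\xi$ is invertible and depends only on $x,y$.* The cell $[y,x]\xi\colon x\to x$ is vertical, and $w[1_x,[y,x]\xi]$ is an invertible $3$-cell with source $1_{wx}$. By (R) it is an identity, so $w[y,x]\,w\xi=1$. Similarly $w\xi\,w[y,x]=1$. So $w\xi=(w[y,x])^{-1}$. Write $\gamma_{x,y}=w\xi$. Composing vertical cells gives
$$\gamma_{y,z}\gamma_{x,y}=\gamma_{x,z},\qquad\gamma_{x',y'}\circ_0\gamma_{x,y}=\gamma_{x'\circ_0x,\;y'\circ_0y}.$$

(f) *If $\xi,\chi\colon x\to y$ are vertical $2$-cells, then $w[\xi,\chi]$ is an identity.* It is invertible by (d), its source $w\xi$ is invertible by (e), so (R′) applies.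

**Step 2. The data of $w$ lie in $\mathrm{Data}(\vec j)$.** By (a), $w\langle I;c\rangle=G\theta(I;c)$ and $wN_{I,K;c}=G\theta(I,K;c)$. The $2$-cell $\gamma_{I,c}=w[(I;c),\langle I;c\rangle]$ is invertible by (e), and is $1$ for $I$ unit because then $[x,x]=1_x$. By (e), $w[\langle I;k_1\rangle,(I;k_1)]=\gamma_{I,k_1}^{-1}$, so $w\langle I,K;c\rangle=\gamma_{I,k_1}^{-1}G\theta(I,K;c)\gamma_{I,k_0}$. The $3$-cell $\delta_{I,K;c}=w[(I,K;c),\langle I,K;c\rangle]$ is invertible by (d).

Now let $\mathfrak d$ be the data of $w$, and take $D_{\mathfrak d},\nu,w_{\mathfrak d}$ from Section 10. It remains to prove $w=w_{\mathfrak d}$. We go up in dimension, using Lemma 3.5.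

**Step 3. $1$-cells.** The only contractions of $0$-cells in $\bar R$ are $[i,i]=1_i$, so $\bar R_1$ is generated by the $(I;c)$ under identities and composites. Hence $w=w_{\mathfrak d}$ on $0$- and $1$-cells. For a $1$-cell $x$ of $\bar R$ put $\gamma_x:=\gamma_{\nu x}$.

**Claim 1.** (i) For each $1$-cell $x$ of $\bar R$ there are a $1$-cell $m$ of $PX$ and a vertical $2$-cell $\lambda\colon x\to\rho m$; for every such pair $w\lambda=\gamma_x$. (ii) If $x,y$ are parallel $1$-cells with $\bar\theta x=\bar\theta y$, then $w[x,y]=\gamma_y^{-1}\gamma_x$.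

*Proof.* Consider the $x$ for which some $\lambda$ exists with $w\lambda=\gamma_x$. Generators are among them: take $\lambda=[(I;c),\langle I;c\rangle]$, where $\langle I;c\rangle$ is in the image of $\rho$. Identities of $0$-cells are among them, with $\lambda=1$. If $\lambda\colon x\to\rho m$ and $\lambda'\colon x'\to\rho m'$ are such, so is $\lambda'\circ_0\lambda\colon x'\circ_0x\to\rho(m'\circ_0m)$. So every $x$ is among them.

If $m,m'$ are parallel $1$-cells of $PX$ with $pm=pm'$, then by (c)
$$\gamma_{\rho m,\rho m'}=w\rho[m,m']=G(p[m,m'])=G(1)=1 .$$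
Given another vertical $\lambda_1\colon x\to\rho m_1$, we have $pm_1=\bar\theta x=pm$, and $m,m_1$ are parallel since $\rho$ is bijective on $0$-cells. So $w\lambda_1=\gamma_{\rho m,\rho m_1}\gamma_{x,\rho m}=\gamma_x$. For (ii) choose $\lambda\colon x\to\rho m$ and $\lambda'\colon y\to\rho m'$; then $w[x,y]=\gamma_{x,y}=\gamma_{y,\rho m'}^{-1}\,\gamma_{\rho m,\rho m'}\,\gamma_{x,\rho m}=\gamma_y^{-1}\gamma_x$. $\square$

**Step 4. $2$-cells.** By construction $w$ and $w_{\mathfrak d}$ agree on the generators $(I,K;c)$. They agree on the contraction cells $[x,y]$ by Claim 1(ii), since $\nu[x,y]=(1,\gamma_y^{-1}\gamma_x,1)$. They preserve identities and composites. By Lemma 3.5 they agree on all $2$-cells. So for a $2$-cell $\xi\colon x\to y$ we may write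
$$\nu\xi=(\bar\theta\xi,\,w\xi,\,d_\xi),\qquad d_\xi\colon w\xi\to\gamma_y^{-1}G(\bar\theta\xi)\gamma_x ,$$
where $d_{\xi'\xi}=d_{\xi'}\circ_1d_\xi$, $d_{\xi'\circ_0\xi}=d_{\xi'}\circ_0d_\xi$, and $d=1$ on identities and on contraction cells.

**Step 5. Normal forms of $2$-cells.** To reach the $3$-cells we compare each $2$-cell with one whose middle part comes from $PX$, where (c) controls $w$. A *star cell* over $\tau$ from $x$ to $y$ is a cell $\xi^*=\mu(\rho(s)\lambda)$ with $s\colon m\to m'$ a $2$-cell of $PX$, $ps=\tau$, and $\lambda\colon x\to\rho m$, $\mu\colon\rho m'\to y$ vertical. By (c), (e) and Claim 1, $w\xi^*=\gamma_y^{-1}G(\tau)\gamma_x$.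

**Claim 2.** If $\xi^*=\mu(\rho(s)\lambda)$ and $\xi_1^*=\mu_1(\rho(s_1)\lambda_1)$ are star cells $x\to y$ over the same $\tau$, then $w[\xi^*,\xi_1^*]=1$.

*Proof.* Let $s\colon m\to m'$, $s_1\colon m_1\to m_1'$. Then $pm=\bar\theta x=pm_1$ and $pm'=\bar\theta y=pm_1'$. Put $e=[m_1,m]$, $e'=[m',m_1']$ in $PX$ and $s_2=e'(s\,e)\colon m_1\to m_1'$; then $ps_2=\tau=ps_1$. Compose the vertical $3$-cells
$$\mu(\rho s\,\lambda)\to(\mu_1\,\rho e')\bigl(\rho s(\rho e\,\lambda_1)\bigr)\to\mu_1\bigl((\rho e'(\rho s\,\rho e))\lambda_1\bigr)\to\mu_1(\rho s_1\,\lambda_1).$$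
The first is $[\mu,\mu_1\rho e']\circ_1\bigl(1_{\rho s}\circ_1[\lambda,\rho e\,\lambda_1]\bigr)$, a contraction between vertical $2$-cells in each slot, sent by $w$ to an identity by (f). The second is a rebracketing, sent to an identity by (b). The third is $1_{\mu_1}\circ_1(\rho[s_2,s_1]\circ_11_{\lambda_1})$, sent to an identity by (c), since $p[s_2,s_1]$ is an identity. By (d) the composite is $[\xi^*,\xi_1^*]$. $\square$

**Claim 3.** Every $2$-cell $\xi\colon x\to y$ of $\bar R$ is *good*: there is a star cell $\xi^*\colon x\to y$ over $\bar\theta\xi$ with $w[\xi,\xi^*]=d_\xi$.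

*Proof.* By Lemma 3.5 it suffices to treat generators, identities, contraction cells and composites.

- *Generator $\xi=(I,K;c)$, not both unit.* Take $\xi^*=\langle I,K;c\rangle$, a star cell because $N_{I,K;c}$ is in the image of $\rho$. Then $w[\xi,\xi^*]=\delta_{I,K;c}=d_\xi$.
- *Generator with both intervals unit.* Here $\xi=\rho(s)$. Take $\xi^*=1(\xi\,1)$. Then $w[\xi,\xi^*]=1$ by (b), and $d_\xi=1$.
- *$\xi=1_x$ or $\xi=[x,y]$.* Choose $\lambda\colon x\to\rho m$ by Claim 1, $s=1_m$, and $\mu=[\rho m,x]$, respectively $[\rho m,y]$. Then $\xi$ and $\xi^*$ are vertical, so $w[\xi,\xi^*]=1=d_\xi$ by (f).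
- *$\xi'\xi$, with good $\xi,\xi'$.* Let $\xi^*=\mu(\rho s\,\lambda)$, $\xi'^*=\mu'(\rho s'\,\lambda')$, $s\colon m\to m'$, $s'\colon m_1\to m_1'$. Let $e=[m',m_1]$ in $PX$, which exists since $pm'$ and $pm_1$ are both $\bar\theta$ of the middle $1$-cell. Put $(\xi'\xi)^*=\mu'\bigl(\rho(s'(e\,s))\lambda\bigr)$. By (d), $[\xi'\xi,(\xi'\xi)^*]$ is the composite of three vertical cells. The first is $[\xi',\xi'^*]\circ_1[\xi,\xi^*]$. The second is a rebracketing of $\xi'^*\xi^*$ to $\mu'\bigl((\rho s'((\lambda'\mu)\rho s))\lambda\bigr)$, with $w$-image an identity by (b). The third is a whiskering of $[\lambda'\mu,\rho e]$, with $w$-image an identity by (f). So $w[\xi'\xi,(\xi'\xi)^*]=d_{\xi'}\circ_1d_\xi=d_{\xi'\xi}$.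
- *$\xi'\circ_0\xi$, with good $\xi,\xi'$.* Take $(\mu'\circ_0\mu)\bigl(\rho(s'\circ_0s)(\lambda'\circ_0\lambda)\bigr)$. The contraction cell is $[\xi',\xi'^*]\circ_0[\xi,\xi^*]$ followed by a formal interchange cell, with $w$-image an identity by (b). So its $w$-image is $d_{\xi'}\circ_0d_\xi=d_{\xi'\circ_0\xi}$. $\square$

**Step 6. $3$-cells.** For parallel $2$-cells $\xi,\chi$ with $\bar\theta\xi=\bar\theta\chi$, (d) gives $[\xi,\chi]=[\chi^*,\chi]\,[\xi^*,\chi^*]\,[\xi,\xi^*]$. By Claims 2 and 3 and by (10.1) with $\mathsf T=1$,
$$w[\xi,\chi]=d_\chi^{-1}\,d_\xi=w_{\mathfrak d}[\xi,\chi].$$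
Now let $\Gamma=(I,K;d)$ be a generator. If $I,K$ are unit, $w\Gamma=G\theta\Gamma=w_{\mathfrak d}\Gamma$. Otherwise put $\xi_0=(I,K;d-1)$, $\xi_1=(I,K;d)$ (the $2$-cells). Let $N_\Gamma\colon N_{I,K;d-1}\to N_{I,K;d}$ be the composite of the unit $3$-cells bracketed in the same way as the $N$'s, and let
$$\Gamma^*=1\circ_1(N_\Gamma\circ_11)\colon\langle I,K;d-1\rangle\to\langle I,K;d\rangle$$
be its whiskering by the identities on the two outer contraction cells. Then
$$\Gamma=[\langle I,K;d\rangle,\xi_1]\;\Gamma^*\;[\xi_0,\langle I,K;d-1\rangle],$$
since both sides are parallel $3$-cells with the same $\bar\theta$. As $wN_\Gamma=G\theta\Gamma$ by (a),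
$$w\Gamma=\delta_{I,K;d}^{-1}\,\bigl(1_{\gamma_{I,k_1}^{-1}}\circ_1G\theta\Gamma\circ_11_{\gamma_{I,k_0}}\bigr)\,\delta_{I,K;d-1}=w_{\mathfrak d}\Gamma ,$$
the last equality by (10.1). Since $w$ and $w_{\mathfrak d}$ preserve identities and composites, $w=w_{\mathfrak d}$ by Lemma 3.5.

So the assignment of Proposition 9.4 is well defined (Step 2), surjective (Section 10) and injective (what we just proved). This proves the Proposition. $\square$

## 12. Segal maps in coordinates: proof of Theorem C

Let $Y=N(JA)$ with $A$ satisfying (R), and identify $Y(\vec j)$ with $\mathrm{Data}(\vec j)$.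

**Step 1. Faces act by relabeling.** Suppose each $f_i\colon[j_i]\to[k_i]$ is injective with image a set of consecutive integers. Then $E(f)$ sends generators to the generators named by $f$, unit ones to unit ones; for a $3$-cell generator this holds because $f_3(a_3)=f_3(a_3-1)+1$. Hence $\langle I;c\rangle\mapsto\langle f_1I;f_2c\rangle$ and $\langle I,K;c\rangle\mapsto\langle f_1I,f_2K;f_3c\rangle$, and contraction cells are preserved. So $Y(f)$ is the relabeling restriction of data. This covers the maps $[0]\to[1]$ and the maps $[1]\to[j]$ in the Segal maps.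

**Step 2. Discreteness.** $R(0,j_2,j_3)$ is a single $0$-cell, and maps that are the identity in the first variable induce identities of $E$; so $Y_0$ is constant. $R(j_1,0,j_3)$ has no cells of dimension $\ge2$ and does not depend on $j_3$, and the maps $E(\mathrm{id},\mathrm{id},f)$ are identities there; so each $(Y_{j_1})_0$ is constant.

By Lemma 4.3 the targets of the Segal maps are weak categories once their factors are. We check the Segal maps from the innermost variable outward. Let $|I|$ denote the length of $I$.

**Step 3. Third variable: each $Y_{j_1,j_2}$ is a weak $1$-category.** For $j_3\ge1$ we must see that $Y(j_1,j_2,j_3)$ maps bijectively to the $j_3$-fold fibre product of $Y(j_1,j_2,1)$ over $Y(j_1,j_2,0)$. The pairs $(h,\gamma)_{I,c}$ and the $0$- and $1$-cells of $G$ do not involve the third variable. The pairs $(b,\delta)_{I,K;c}$ and the $2$-cells of $G$ are indexed by $c\in[j_3]$, and the condition on $\delta_{I,K;c}$ only involves $2$-cells of $G$ with the same $c$. The $3$-cells of $G$ are indexed by $1\le d\le j_3$. So compatible families of restrictions correspond exactly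 to data on $\vec j$.

**Step 4. Second variable: each $Y_{j_1}$ is a weak $2$-category.** For $j_2\ge1$ consider the map of weak $1$-categories
$$Y_{j_1,j_2}\to Y_{j_1,1}\times_{Y_{j_1,0}}\cdots\times_{Y_{j_1,0}}Y_{j_1,1}.$$
*Objects.* A compatible family gives $G$, all $(h,\gamma)_{I,c}$, and $(b,\delta)_{I,K;0}$ for $|K|=1$. Extend by $b_{I,K;0}=\gamma_{I,k_1}^{-1}\,G\theta(I,K;0)\,\gamma_{I,k_0}$ and $\delta_{I,K;0}=1$ for $|K|\ge2$. So the map is surjective on objects.

*Homs.* Let $u,v\in Y(j_1,j_2,0)$. An element of $Y(j_1,j_2,1)$ over $(u,v)$ exists only if $u,v$ agree on the $0$- and $1$-cells of $G$ and on all $(h,\gamma)$ and the required $3$-cells of $A$ exist. When $u$ and $v$ agree on that part, such an element is exactly a choice of $3$-cells $G(a_1,a_2,1)$ between the prescribed $2$-cells, since all $(b,\delta)$ are prescribed by $u$ (third index $0$) and by $v$ (third index $1$). The same describes the hom-set of the target between the images: a hom there exists only if the pieces, and hence $u,v$, agree on this part, because every $c\in[j_2]$ occurs in some piece; and then it is the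 same choice of $3$-cells. So the map is bijective on homs.

**Step 5. First variable.** Let $j\ge1$ and $S_j\colon Y_j\to Z=Y_1\times_{Y_0}\cdots\times_{Y_0}Y_1$.

*Objects.* An object of $Z$ is a $G$ on $X(j,0,0)$. Extend it by $h_{I,0}=G\theta(I;0)$, $\gamma_{I,0}=1$ for non-unit $I$. So $S_j$ is surjective on objects.

*Objects of homs.* Let $y_0,y_1\in Y(j,0,0)$ and let an object of $Z(S_jy_0,S_jy_1)$ be given. On $(1,1,0)$ all intervals are unit, so this object is a $G$ on $X(j,1,0)$ with $1$-cells prescribed by $y_0$ and $y_1$. Together with $y_0,y_1$ we have all $(h,\gamma)_{I,c}$, $c=0,1$. Extend by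
$$b_{I,(0,1);0}=\gamma_{I,1}^{-1}\,G\theta(I,(0,1);0)\,\gamma_{I,0},\qquad\delta_{I,(0,1);0}=1\qquad(|I|\ge2).$$
So $Y_j(y_0,y_1)\to Z(S_jy_0,S_jy_1)$ is surjective on objects.

*Homs of homs.* Let $u,v\in Y(j,1,0)$ lie over $(y_0,y_1)$. An element of $Y(j,1,1)$ over $(u,v)$ has all its data prescribed by $u$ (third index $0$) and $v$ (third index $1$), which agree on $(h,\gamma)$ and on $1$-cells because both lie over $(y_0,y_1)$; only the $3$-cells $G(a,1,1)$, $1\le a\le j$, are left to choose. These are exactly the data of an element of the corresponding hom-set of $Z$. So the map is bijective on these hom-sets.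

Hence $S_j$ is contractible. With Steps 2–4, each $Y_j$ is a weak $2$-category and $Y_0$ is constant, so $Y=N(JA)$ is a Tamsamani–Simpson weak $3$-category. This proves Theorem C. $\blacksquare$
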